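\title{Nonspecial trees and separated sets in nonseparable unit spheres}

\begin{abstract}
We consider the following dichotomy for a nonseparable Banach space: either the unit sphere contains an uncountable set whose points are at mutual distances greater than $1$, or the sphere is a countable union of sets of diameter less than $1$. We show in ZFC that the dichotomy fails. To every uncountable tree $T$ of cardinality at most $2^{\aleph_0}$ we associate a renorming $\mathcal X_T$ of a subspace of $\ell_\infty$ for which the first alternative holds exactly when $T$ has an uncountable chain and the second exactly when $T$ is a countable union of antichains. For the tree of well-ordered subsets of the real line neither holds: every uncountable subset of the sphere contains two points at distance less than $1$, while the diameters of the members of any countable cover of the sphere have supremum $2$.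
\end{abstract}

\section{Introduction}

All Banach spaces in this paper are real, and $S_{\mathcal X}=\{x\in\mathcal X:\|x\|=1\}$ is the unit sphere of $\mathcal X$. For $r>0$, a set $A\subseteq\mathcal X$ is \emph{$r$-separated} if $\|x-y\|\ge r$ for all distinct $x,y\in A$, and it is \emph{$(1+)$-separated} if $\|x-y\|>1$ for all distinct $x,y\in A$. The \emph{density} of $\mathcal X$ is the least cardinality of a dense subset. We write $\mathbb N=\{0,1,2,\dots\}$, $\mathfrak c=2^{\aleph_0}$, and $\omega_1$ for the first uncountable ordinal.

How far apart can uncountably many points of a nonseparable sphere be? The Riesz Lemma says that for every proper closed subspace $\mathcal Y$ of $\mathcal X$ and every $\varepsilon>0$ there is $x\in S_{\mathcal X}$ with $\|x-y\|\ge1-\varepsilon$ for all $y\in\mathcal Y$. If $\mathcal X$ is nonseparable, choose $x_\xi$ for $\xi<\omega_1$ recursively, applying the lemma to the closed span of $\{x_\eta:\eta<\xi\}$, which is separable and hence proper. The result is an uncountable $(1-\varepsilon)$-separated subset of $S_{\mathcal X}$. Below the distance $1$, then, all nonseparable spheres behave alike, and $1$ is the threshold at which the shape of the sphere begins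 to matter.

In the first examples that come to mind the threshold is crossed. In $\ell_p(\Gamma)$ with $\Gamma$ uncountable and $1\le p<\infty$ the unit vectors $e_\gamma$ are at mutual distance $2^{1/p}>1$. In $c_0(\omega_1)$ the unit vectors are at mutual distance exactly $1$, but a perturbation separates them further: fix injections $\varphi_\eta\colon\{\xi:\xi<\eta\}\to\mathbb N$ and let $x_\eta=e_\eta-\sum_{\xi<\eta}2^{-\varphi_\eta(\xi)}e_\xi$. Then $\|x_\eta\|=1$, and $x_\xi(\xi)-x_\eta(\xi)=1+2^{-\varphi_\eta(\xi)}>1$ for $\xi<\eta$.

There is also an evident obstruction. If $S_{\mathcal X}$ is the union of countably many sets of diameter $<1$, then every uncountable subset of the sphere has two points in one of them, so there is not even an uncountable $1$-separated set. (Such nonseparable spheres exist; see Theorem~\ref{thm:classification}(b), applied to an antichain of cardinality $\aleph_1$.) One may ask whether this can be the only obstruction. The following question comes from \cite{GHK}.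

\begin{quote}
\emph{Is it consistent with ZFC that for every nonseparable Banach space the unit sphere either contains an uncountable $(1+)$-separated set or is the union of countably many sets of diameters strictly less than $1$?}
\end{quote}

There is a reason to expect a positive answer. Turn $S_{\mathcal X}$ into a graph by joining $x$ and $y$ when $\|x-y\|>1$. A \emph{clique} (a set of pairwise joined vertices) is a $(1+)$-separated set, and an \emph{independent set} (a set with no two joined vertices) is a set of diameter $\le1$. Up to the difference between $<1$ and $\le1$, the question asks whether this graph always has an uncountable clique or a countable cover by independent sets. For open graphs on separable metrizable spaces such a dichotomy is consistent. It is Todorcevic's axiom OCA, which is consistent with ZFC: \emph{for every separable metrizable space $Y$ and every open symmetric set $K$ of ordered pairs of distinct points of $Y$, either there is an uncountable $Y_0\subseteq Y$ all of whose pairs of distinct points lie in $K$, or $Y$ is a countable union of sets none of whose pairs lie in $K$.}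

\begin{proposition}\label{prop:oca}
Assume OCA. If $\mathcal X$ is isometric to a subspace of $\ell_\infty(\mathbb N)$, then $S_{\mathcal X}$ contains an uncountable $(1+)$-separated set or is a countable union of sets of diameter $\le1$.
\end{proposition}

\begin{proof}
Regard $Y=S_{\mathcal X}$ as a subset of $[-1,1]^{\mathbb N}$ with the topology of pointwise convergence, which is separable and metrizable. Since $\|x-y\|=\sup_n|x(n)-y(n)|$, the set $K=\{(x,y):\|x-y\|>1\}$ is the union of the open sets $\{(x,y):|x(n)-y(n)|>1\}$. Apply OCA to $Y$ and $K$.
\end{proof}

Nevertheless the answer to the question is negative, and the dichotomy fails by the widest possible margin in a space \emph{isomorphic} to a subspace of $\ell_\infty(\mathbb N)$.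

\begin{theorem}[ZFC]\label{thm:main}
There is a Banach space $\mathcal X$ of density $\mathfrak c$ such that
\begin{enumerate}
\item[(1)] every uncountable subset of $S_{\mathcal X}$ contains two points at distance $<1$; so there is no uncountable $(1+)$-separated set, and not even an uncountable $1$-separated one;
\item[(2)] if $S_{\mathcal X}=\bigcup_{n\in\mathbb N}C_n$, then $\sup_n\operatorname{diam}C_n=2$; in particular $S_{\mathcal X}$ is not a countable union of sets of diameter $<1$, nor of sets of diameter $\le r$ for any fixed $r<2$.
\end{enumerate}
\end{theorem}

If all the sets $C_n$ had diameter $<1$, the supremum in (2) would be at most $1$. Thus ZFC refutes the dichotomy.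

The counterexample comes from a tree. A \emph{tree} is a partially ordered set $T$ in which every set $\{s:s<t\}$ is well-ordered; its elements are called nodes. A \emph{chain} is a set of pairwise comparable nodes, an \emph{antichain} is a set of pairwise incomparable nodes, and $T$ is \emph{special} if it is a countable union of antichains. In the graph on $T$ that joins comparable nodes, cliques are chains and independent sets are antichains, so a tree that has no uncountable chain and is not special violates the graph dichotomy above. Such a tree exists in ZFC (Lemma~\ref{lem:kurepa}), and the next theorem transfers its comparability graph to a sphere.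

\begin{theorem}\label{thm:classification}
To each uncountable tree $T$ with $|T|\le\mathfrak c$ one can associate a nonseparable Banach space $\mathcal X_T$ such that:
\begin{enumerate}
\item[(a)] if $T$ has an uncountable chain, then $S_{\mathcal X_T}$ contains an uncountable $r$-separated set for every $r<2$;
\item[(b)] if $T$ is special, then $S_{\mathcal X_T}$ is a countable union of sets of diameter $<1$;
\item[(c)] if $T$ has no uncountable chain and is not special, then every uncountable subset of $S_{\mathcal X_T}$ contains an infinite subset of diameter $<1$, while every countable cover $(C_n)$ of $S_{\mathcal X_T}$ has $\sup_n\operatorname{diam}C_n=2$.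
\end{enumerate}
Consequently, $S_{\mathcal X_T}$ has an uncountable $(1+)$-separated subset if and only if $T$ has an uncountable chain, and $S_{\mathcal X_T}$ is a countable union of sets of diameter $<1$ if and only if $T$ is special.
\end{theorem}

The space $\mathcal X_T$ is defined in Section~\ref{sec:space}. Each node $t$ of $T$ gives a point of the sphere, and in Section~\ref{sec:branch} we compute that points given by comparable nodes are at distance close to $2$ while, within each of finitely many classes, points given by incomparable nodes are at distance less than $1$. This computation contains the idea of the proof and yields all the lower estimates. The upper estimates must hold for arbitrary points of the sphere. Section~\ref{sec:types} reduces them to a statement about finite sets of nodes, and Section~\ref{sec:proofs} combines this with the combinatorics of trees from Section~\ref{sec:trees}.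

\section{Two facts about trees}\label{sec:trees}

The predecessors of a node form a chain, so two nodes that lie below a common node are comparable. This is the property of trees that we use throughout. A chain meets an antichain in at most one node, so a special tree has no uncountable chain. Hence every tree falls under exactly one of the cases (a), (b), (c) of Theorem~\ref{thm:classification}.

\subsection*{A tree of the third kind}
Let $T_{\mathbb R}$ be the set of all subsets of $\mathbb R$ that are well-ordered by the usual order, the empty set included. Put $s\le t$ if $s$ is an \emph{initial segment} of $t$, that is, $s\subseteq t$ and every element of $t$ smaller than an element of $s$ belongs to $s$. If $s$ is a proper initial segment of $t$ and $p=\min(t\setminus s)$, then $s=\{x\in t:x<p\}$. So the predecessors of $t$ are the sets $\{x\in t:x<p\}$, $p\in t$; they are ordered like $t$ itself, and $T_{\mathbb R}$ is a tree.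

A well-ordered set $t\subseteq\mathbb R$ is countable: assign to each $x\in t$ other than the maximum a rational number between $x$ and the successor of $x$ in $t$; this assignment is injective. Therefore $|T_{\mathbb R}|\le\mathfrak c^{\aleph_0}=\mathfrak c$, and the singletons show that $|T_{\mathbb R}|=\mathfrak c$.

\begin{lemma}[Kurepa]\label{lem:kurepa}
The tree $T_{\mathbb R}$ has no uncountable chain and is not special.
\end{lemma}

\begin{proof}
Let $C$ be a chain and $U=\bigcup C$. We show that $U$ is a node lying above or equal to every member of $C$; since $U$ is then countable, it has countably many initial segments, and $C$ is countable. Let $s\in C$, $b\in U$ and $b<x$ for some $x\in s$. Pick $s'\in C$ with $b\in s'$. If $s'\le s$, then $b\in s$; if $s\le s'$, then $s$ is an initial segment of $s'$ and again $b\in s$. So each $s\in C$ is an initial segment of $U$. To see that $U$ is well-ordered, let $\emptyset\ne B\subseteq U$, pick $s\in C$ that meets $B$ and let $p=\min(B\cap s)$. An element of $B$ smaller than $p$ would belong to $s$, so $p=\min B$.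

Now suppose that $T_{\mathbb R}=\bigcup_nA_n$ with antichains $A_n$. We first turn this cover into a strictly increasing real function on the tree, and then use the values of that function as the elements of longer and longer nodes. Let $n(t)=\min\{n:t\in A_n\}$. The function $n$ is injective on every chain, so $g(t)=\sum_{s\le t}2^{-n(s)}$ converges, and $g(s)<g(t)$ for $s<t$ because the sum for $t$ has all terms of the sum for $s$ and the additional term $2^{-n(t)}$. We construct a strictly increasing sequence $(s_\xi)_{\xi<\omega_1}$ of nodes with
\[
s_\xi=\{g(s_\eta):\eta<\xi\}.
\]
Suppose that $(s_\eta)_{\eta<\xi}$ is strictly increasing in $T_{\mathbb R}$ and satisfies this formula. Then $\eta\mapsto g(s_\eta)$ is a strictly increasing map from $\{\eta:\eta<\xi\}$ to $\mathbb R$, so its range $s_\xi$ is well-ordered, and for $\eta<\xi$ the set $s_\eta=\{g(s_\zeta):\zeta<\eta\}=\{x\in s_\xi:x<g(s_\eta)\}$ is a proper initial segment of $s_\xi$. The recursion therefore runs through $\omega_1$ and produces an uncountable chain, contrary to the first part.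
\end{proof}

\subsection*{Finite sets of nodes}
If $T$ has no uncountable chain, then among uncountably many nodes two are incomparable. A point of our space will be approximated with the help of finitely many nodes, so we need the same conclusion for finite sets.

\begin{lemma}[Baumgartner]\label{lem:baumgartner}
Let $T$ be a tree with no uncountable chain and let $(F_\xi)_{\xi<\omega_1}$ be pairwise disjoint finite subsets of $T$. Then there are $\xi\ne\eta$ such that no element of $F_\xi$ is comparable with an element of $F_\eta$.
\end{lemma}

\begin{proof}
If some $F_\xi$ is empty, any $\eta\ne\xi$ works. Otherwise uncountably many $F_\xi$ have the same size $k\ge1$, and we may assume that all do: $F_\xi=\{t^\xi_1,\dots,t^\xi_k\}$. Suppose that the conclusion fails. For every pair $\xi\ne\eta$ some $t^\xi_i$ is then comparable with some $t^\eta_j$, but $(i,j)$ depends on the pair; an ultrafilter removes this dependence.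

The subsets of $\omega_1$ with countable complement form a filter. Extend it, by Zorn's lemma, to an ultrafilter $\mathcal U$. We use three properties: $\mathcal U$ is closed under finite intersections; if a finite union belongs to $\mathcal U$, so does one of its terms; and every member of $\mathcal U$ is uncountable, since it meets every set with countable complement. For each $\xi$, the set $\omega_1\setminus\{\xi\}\in\mathcal U$ is the union over $(i,j)$ of the sets $\{\eta\ne\xi:t^\xi_i\text{ and }t^\eta_j\text{ are comparable}\}$. So one of them, say the set $B_\xi$ for the pair $(i_\xi,j_\xi)$, belongs to $\mathcal U$. Choose $(i,j)$ and an uncountable $Z\subseteq\omega_1$ with $(i_\xi,j_\xi)=(i,j)$ for all $\xi\in Z$.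

Let $\xi,\zeta\in Z$. The set $B_\xi\cap B_\zeta$ is uncountable, and the nodes $t^\eta_j$ are distinct for distinct $\eta$ because the sets $F_\eta$ are disjoint. The chains $\{s:s\le t^\xi_i\}$ and $\{s:s\le t^\zeta_i\}$ are countable, so for some $\eta\in B_\xi\cap B_\zeta$ the node $t^\eta_j$ lies in neither. Being comparable with both $t^\xi_i$ and $t^\zeta_i$, it lies above both, so $t^\xi_i$ and $t^\zeta_i$ are comparable. Thus $\{t^\xi_i:\xi\in Z\}$ is an uncountable chain, a contradiction.
\end{proof}

\section{The space $\mathcal X_T$}\label{sec:space}

Let $T$ be an uncountable tree with $|T|\le\mathfrak c$. We want a vector for each node, and a countable set of coordinates on which all these vectors live. Let $D$ be the countable set of finite $0$--$1$ sequences, and let $|d|$ be the length of $d\in D$. For a finite or infinite $0$--$1$ sequence $b$ of length at least $n$, let $b|n\in D$ consist of its first $n$ terms. Since $|T|\le\mathfrak c$, we can fix pairwise distinct infinite $0$--$1$ sequences $b_t$, $t\in T$; this is the only use of the bound on $|T|$. The assignment $t\mapsto b_t$ is arbitrary and has no relation to the order of $T$. Put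
\[
A_t=\{b_t|n:n\in\mathbb N\}\subseteq D .
\]
For $s\ne t$ we have $b_s|n\ne b_t|n$ for all large $n$, so $A_s\cap A_t$ is finite.

Let $X_0\subseteq\ell_\infty(D)$ be the space of all
\begin{equation}\label{eq:X0}
y=z+\sum_{t\in F}a_t1_{A_t},\qquad z\text{ finitely supported},\ F\subseteq T\text{ finite},\ a_t\in\mathbb R,
\end{equation}
and let $X$ be the closure of $X_0$ in $(\ell_\infty(D),\|\cdot\|_\infty)$. The coefficients in \eqref{eq:X0} are read off as limits along the branches. For $y$ as in \eqref{eq:X0} and $t\in T$, the sequence $y(b_t|n)$ is eventually equal to $a_t$ if $t\in F$ and to $0$ if $t\notin F$. If $x\in X$, $y\in X_0$ and $\|x-y\|_\infty<\varepsilon$, then the upper and lower limits of $x(b_t|n)$ differ by at most $2\varepsilon$. Hence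
\[
\lambda_t(x)=\lim_{n\to\infty}x(b_t|n)
\]
exists for every $x\in X$. The functional $\lambda_t$ is linear, $|\lambda_t(x)|\le\|x\|_\infty$, and for $y$ as in \eqref{eq:X0} we have $\lambda_t(y)=a_t$ for $t\in F$ and $\lambda_t(y)=0$ for $t\notin F$.

In the supremum norm the vectors $1_{A_t}$ have norm $1$ and mutual distances $1$, whatever the order of $T$. We change the norm twice. The first change pushes comparable nodes apart. Let
\[
\|x\|_T=\max\Big(\|x\|_\infty,\ \sup_{s<t}|\lambda_s(x)-\lambda_t(x)|\Big),
\]
where the supremum runs over all pairs of nodes $s<t$ and is $0$ if there are none. The functional $\lambda_s-\lambda_t$ takes values in $\{0,\pm1\}$ on each single vector $1_{A_p}$, but the value $2$ on $1_{A_s}-1_{A_t}$. So the norms of the vectors $1_{A_p}$ stay equal to $1$, while comparable nodes move to distance $2$.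

The second change pulls incomparable nodes strictly below distance $1$. We add a term that is positive on every nonzero vector, so that points of the new sphere have $\|x\|_T<1$, but that is small on vectors vanishing on the first levels of $D$, so that it costs little on the differences we have to estimate. Let $w_d=2^{-|d|-1/2}$ and
\[
Jx=(w_dx(d))_{d\in D},\qquad N(x)=\|x\|_T+\|Jx\|_2 .
\]
There are $2^n$ sequences of length $n$, so $\sum_{|d|=n}w_d^2=2^{-n-1}$ and $\sum_{|d|\ge m}w_d^2=2^{-m}$. Consequently,
\begin{equation}\label{eq:tail}
\|Jx\|_2\le2^{-m/2}\|x\|_\infty\qquad\text{whenever }x(d)=0\text{ for all }|d|<m .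
\end{equation}
With $m=0$ this gives $\|Jx\|_2\le\|x\|_\infty$ for all $x$. The map $J\colon X\to\ell_2(D)$ is linear, and it is injective because all weights are positive.

Since $\|x\|_\infty\le\|x\|_T\le2\|x\|_\infty$, we have $\|x\|_\infty\le N(x)\le3\|x\|_\infty$. Thus $N$ is a norm on $X$ equivalent to $\|\cdot\|_\infty$, and
\[
\mathcal X_T=(X,N)
\]
is a Banach space. From now on $S$ denotes its unit sphere, and distances and diameters refer to $N$. The vectors \eqref{eq:X0} with rational-valued $z$ and rational $a_t$ form a dense set of cardinality $|T|$. On the other hand $N(1_{A_s}-1_{A_t})\ge1$ for $s\ne t$, so the open balls of radius $\frac12$ around the $1_{A_t}$ are disjoint and each contains a point of any given dense set. Hence the density of $\mathcal X_T$ is $|T|$, which is uncountable.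

\section{Branch vectors}\label{sec:branch}

We first compute distances between points of $S$ that involve a single node. To keep the term $\|J\cdot\|_2$ small we cut off the beginning of the branch. For $t\in T$ and $m\in\mathbb N$ let $v_{t,m}\in X_0$ be the indicator function of $\{d\in A_t:|d|\ge m\}$. Then $\lambda_t(v_{t,m})=1$ and $\lambda_s(v_{t,m})=0$ for $s\ne t$, so $\|v_{t,m}\|_T=1$. The coordinate $d=b_t|m$ gives $\|Jv_{t,m}\|_2\ge2^{-m-1/2}$, and together with \eqref{eq:tail} we obtain
\begin{equation}\label{eq:Nv}
1+2^{-m-1/2}\le N(v_{t,m})\le1+2^{-m/2}.
\end{equation}
Let $u_{t,m}=v_{t,m}/N(v_{t,m})\in S$.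

\begin{lemma}\label{lem:branch}
Let $m\in\mathbb N$ and let $s\ne t$ be nodes.
\begin{enumerate}
\item[(i)] If $s<t$, then $N(u_{s,m}-u_{t,m})\ge\dfrac{2}{1+2^{-m/2}}$.
\item[(ii)] If $s,t$ are incomparable and $b_s|M=b_t|M$, then $N(u_{s,m}-u_{t,m})\le\dfrac{1+2\cdot2^{-M/2}}{1+2^{-m-1/2}}$, which is $<1$ for $M=2m+4$.
\end{enumerate}
\end{lemma}

\begin{proof}
We omit the index $m$. For (i), apply the functional $\lambda_s-\lambda_t$, which occurs in the definition of $\|\cdot\|_T$ because $s<t$. Since $\lambda_s(u_t)=\lambda_t(u_s)=0$,
\[
N(u_s-u_t)\ge(\lambda_s-\lambda_t)(u_s-u_t)=\lambda_s(u_s)+\lambda_t(u_t)=\frac1{N(v_s)}+\frac1{N(v_t)},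
\]
and the upper bound in \eqref{eq:Nv} gives the claim.

For (ii), let $v=v_s-v_t$. It takes values in $\{0,\pm1\}$, and $\lambda_s(v)=1$, $\lambda_t(v)=-1$, $\lambda_p(v)=0$ for all other $p$. A pair $p<q$ cannot consist of $s$ and $t$, so $|\lambda_p(v)-\lambda_q(v)|\le1$ and $\|v\|_T\le1$. Since $A_s$ and $A_t$ have the same elements of length $\le M$, the vector $v$ vanishes on these levels, and $\|Jv\|_2\le2^{-M/2}$ by \eqref{eq:tail}. Moreover $|N(v_s)-N(v_t)|=\big|\|Jv_s\|_2-\|Jv_t\|_2\big|\le\|Jv\|_2$. From
\[
u_s-u_t=\frac{v}{N(v_s)}+\frac{N(v_t)-N(v_s)}{N(v_s)}\,u_t
\]
we get $N(u_s-u_t)\le(1+2\cdot2^{-M/2})/N(v_s)$, and the lower bound in \eqref{eq:Nv} applies. For $M=2m+4$ we have $2\cdot2^{-M/2}=2^{-m-1}<2^{-m-1/2}$.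
\end{proof}

Fix $m\ge1$, so that the bound in (i) exceeds $1$, and a sequence $\sigma\in D$ of length $2m+4$. Among the points $u_{t,m}$ with $b_t|(2m+4)=\sigma$, two are at distance $>1$ if the nodes are comparable and at distance $<1$ if they are not. There are finitely many $\sigma$, so the family $\{u_{t,m}:t\in T\}$ splits into finitely many classes, each a copy of part of the comparability graph of $T$. The term $\|J\cdot\|_2$ enters (ii) twice: in the denominator with a definite size, and in the numerator with a size as small as we wish, at the price of fixing a longer initial segment. Without it, both would be $1$.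

Part (i) already gives all lower estimates.

\begin{proposition}\label{prop:lower}
\begin{enumerate}
\item[(i)] If $T$ has an uncountable chain, then $S$ contains an uncountable $r$-separated set for every $r<2$.
\item[(ii)] If $T$ is not special and $S=\bigcup_nC_n$, then $\sup_n\operatorname{diam}C_n=2$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $r<2$ and choose $m$ with $2/(1+2^{-m/2})>r$. If $C$ is an uncountable chain, then $\{u_{t,m}:t\in C\}$ is uncountable and $r$-separated by Lemma~\ref{lem:branch}(i). This proves (i). For (ii), note that $T=\bigcup_n\{t:u_{t,m}\in C_n\}$. Since $T$ is not special, one of these sets is not an antichain and contains nodes $s<t$; then $\operatorname{diam}C_n>r$ by Lemma~\ref{lem:branch}(i). As $r<2$ was arbitrary and $\operatorname{diam}S\le2$, the supremum is $2$.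
\end{proof}

\section{Types and cancellation}\label{sec:types}

We now extend Lemma~\ref{lem:branch}(ii) to arbitrary points $x,x'\in S$. Since $J$ is injective, $\|x\|_T=1-\|Jx\|_2<1$. The triangle inequality bounds $\|x-x'\|_T$ by the sum $\|x\|_T+\|x'\|_T$, which may be close to $2$; we need a bound close to the maximum of the two norms. To get it we approximate $x$ and $x'$ by vectors of $X_0$ that agree in everything that ranges over a countable set, and differ only in their nodes.

\begin{definition}\label{def:type}
A \emph{presentation} of $x\in S$ consists of a rational number $\delta$, a finitely supported function $z\colon D\to\mathbb Q$, an integer $k\ge0$, rational numbers $a_1,\dots,a_k$, distinct nodes $t_1,\dots,t_k$ and an integer $m\ge0$ such that, with $\varepsilon=\delta/8$,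
\begin{enumerate}
\item[(P1)] $0<\delta<\|Jx\|_2$;
\item[(P2)] $N(x-y)<\varepsilon$, where $y=z+\sum_{i=1}^ka_i1_{A_{t_i}}$;
\item[(P3)] $2^{-m/2}\le\varepsilon$, and the sequences $\sigma_i=b_{t_i}|m$, $i\le k$, are pairwise distinct.
\end{enumerate}
The \emph{type} of the presentation is the tuple $\big(\delta,z,k,(a_i)_{i\le k},m,(\sigma_i)_{i\le k}\big)$.
\end{definition}

Every $x\in S$ has a presentation: $\delta$ exists because $Jx\ne0$, the vector $y$ exists because rational elements of $X_0$ are dense, and (P3) holds for all sufficiently large $m$. There are countably many types.

Let $x,x'\in S$ have presentations of the same type, with nodes $t_1,\dots,t_k$ and $t'_1,\dots,t'_k$ and approximations $y,y'$. Then $b_{t_i}|m=\sigma_i=b_{t'_i}|m$ for each $i$, and since the $\sigma_i$ are distinct,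
\begin{equation}\label{eq:index}
t_i=t'_j\quad\text{implies}\quad i=j .
\end{equation}
The nodes with $t_i=t'_i$ cancel in $y-y'$. Those that remain are described by
\[
I=\{i\le k:t_i\ne t'_i\},\qquad G=\{t_i:i\in I\},\qquad G'=\{t'_i:i\in I\},
\]
and $G\cap G'=\emptyset$ by \eqref{eq:index}. Condition (P3) is what prevents terms with different indices from interacting. Without it, $y=1_{A_s}-1_{A_t}$ and $y'=1_{A_t}-1_{A_s}$ would have the same coefficients $(1,-1)$, and $y-y'=2y$.

\begin{lemma}\label{lem:cancel}
Let $x,x'\in S$ have presentations of the same type.
\begin{enumerate}
\item[(i)] $N(x-x')\le2-\delta$.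
\item[(ii)] If no element of $G$ is comparable with an element of $G'$, then $N(x-x')\le1-\delta/2$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\beta=\max(\|y\|_T,\|y'\|_T)$. By (P1), $\|x\|_T=1-\|Jx\|_2<1-\delta$, and by (P2), $\|y\|_T\le\|x\|_T+N(x-y)<1-\delta+\varepsilon$. The same holds for $y'$, so $\beta<1-\delta+\varepsilon<1$. Also $|a_i|=|\lambda_{t_i}(y)|\le\|y\|_\infty\le\beta$ for all $i$. Let
\[
u=y-y'=\sum_{i\in I}a_i\big(1_{A_{t_i}}-1_{A_{t'_i}}\big).
\]

\emph{Values of $u$ on $D$.} If $|d|\le m$, then $d\in A_{t_i}$ and $d\in A_{t'_i}$ are both equivalent to $d=\sigma_i|\,|d|$, so $u(d)=0$. If $|d|>m$, then $d\in A_{t_i}\cup A_{t'_i}$ forces $d|m=\sigma_i$, which holds for at most one $i$; so $u(d)\in\{0,\pm a_i\}$ for that $i$, and $u(d)=0$ if there is none in $I$. Hence $\|u\|_\infty\le\beta<1$, and $\|Ju\|_2\le2^{-m/2}\le\varepsilon$ by \eqref{eq:tail} and (P3). It follows that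
\begin{equation}\label{eq:reduction}
N(x-x')\le N(x-y)+N(u)+N(y'-x')\le\|u\|_T+3\varepsilon .
\end{equation}
With $\|u\|_T\le2\beta$ this gives $N(x-x')\le2-2\delta+5\varepsilon\le2-\delta$, which is (i).

\emph{Limits of $u$ along branches.} Since $G\cap G'=\emptyset$, we have $\lambda_{t_i}(u)=a_i=\lambda_{t_i}(y)$ and $\lambda_{t'_i}(u)=-a_i=-\lambda_{t'_i}(y')$ for $i\in I$, and $\lambda_p(u)=0$ for $p\notin G\cup G'$. Let $p<q$ be nodes. Under the hypothesis of (ii) it is impossible that one of them is in $G$ and the other in $G'$, so three cases remain.
\begin{itemize}
\item If $p,q\in G$, then $|\lambda_p(u)-\lambda_q(u)|=|\lambda_p(y)-\lambda_q(y)|\le\|y\|_T\le\beta$.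
\item If $p,q\in G'$, then $|\lambda_p(u)-\lambda_q(u)|=|\lambda_p(y')-\lambda_q(y')|\le\|y'\|_T\le\beta$.
\item If one of $p,q$ is outside $G\cup G'$, then one of the two limits is $0$ and the other is $0$ or $\pm a_i$, so the difference is at most $\beta$ in absolute value.
\end{itemize}
Together with $\|u\|_\infty\le\beta$ this gives $\|u\|_T\le\beta$, and \eqref{eq:reduction} yields $N(x-x')\le1-\delta+4\varepsilon=1-\delta/2$.
\end{proof}

The hypothesis of (ii) concerns only the nodes that do not cancel. In the excluded case, say $p=t_i$ and $q=t'_j$, the difference of limits is $|a_i+a_j|$, which is what made the branch vectors of comparable nodes far apart.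

\section{Proofs of the theorems}\label{sec:proofs}

By Lemma~\ref{lem:cancel}(ii), what remains is to find points of the same type whose sets $G,G'$ have no comparabilities. If $T$ has no uncountable chain, Lemma~\ref{lem:baumgartner} finds such a pair in every uncountable set. If $T$ is special, a finer notion of type makes all pairs of the same type good.

\subsection*{Trees with no uncountable chain}
To pass from two close points to infinitely many we use the partition relation $\omega_1\to(\omega_1,\omega)^2$ in the following form. We include the short proof.

\begin{lemma}[Dushnik--Miller]\label{lem:dm}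
Consider a graph on an uncountable vertex set $W$. If every uncountable subset of $W$ contains two joined vertices, then $W$ contains an infinite clique.
\end{lemma}

\begin{proof}
Let $W'\subseteq W$ be uncountable and let $M$ be a maximal independent subset of $W'$, which exists by Zorn's lemma. By hypothesis $M$ is countable, and by maximality every vertex of $W'\setminus M$ is joined to a vertex of $M$. So some vertex of $W'$ has uncountably many neighbors in $W'$. Starting with $W_0=W$, choose $x_n\in W_n$ such that the set $W_{n+1}$ of its neighbors in $W_n$ is uncountable. For $n<n'$ we have $x_{n'}\in W_{n+1}$, so $x_{n'}$ is joined to $x_n$, and $\{x_n:n\in\mathbb N\}$ is an infinite clique.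
\end{proof}

\begin{proposition}\label{prop:nochain}
If $T$ has no uncountable chain, then every uncountable $W\subseteq S$ contains an infinite subset of diameter $<1$.
\end{proposition}

\begin{proof}
Fix a presentation of each point of $W$. There are countably many types, so after passing to a subset we may write $W=\{x_\xi:\xi<\omega_1\}$ with distinct points whose presentations have one type; let $t^\xi_1,\dots,t^\xi_k$ be the nodes for $x_\xi$. A map on an uncountable set is constant or injective on an uncountable subset: if no fiber is uncountable, there are uncountably many fibers and we pick one point from each. Applying this to $\xi\mapsto t^\xi_i$ for $i=1,\dots,k$ in turn, and relabeling, we may assume that each of these maps is constant or injective on $\omega_1$. Let $I$ be the set of $i$ for which the map is injective and let $G_\xi=\{t^\xi_i:i\in I\}$.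

For $\xi\ne\eta$ we have $\{i:t^\xi_i\ne t^\eta_i\}=I$. So $G_\xi$ and $G_\eta$ are the sets $G$ and $G'$ of Section~\ref{sec:types} for the pair $x_\xi,x_\eta$; in particular they are disjoint. Join $x_\xi$ and $x_\eta$ if $N(x_\xi-x_\eta)\le1-\delta/2$. For every uncountable $Z\subseteq\omega_1$, Lemma~\ref{lem:baumgartner} applied to $(G_\xi)_{\xi\in Z}$ gives $\xi\ne\eta$ in $Z$ with no comparabilities between $G_\xi$ and $G_\eta$, and then $x_\xi,x_\eta$ are joined by Lemma~\ref{lem:cancel}(ii). By Lemma~\ref{lem:dm} there is an infinite clique, and its diameter is at most $1-\delta/2<1$.
\end{proof}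

\subsection*{Special trees}
Here every pair of points in a class must be close. Let $T=\bigcup_nB_n$ with antichains $B_n$ and let $n(t)=\min\{n:t\in B_n\}$, which is injective on chains. Recording the numbers $n(t_i)$ in the type excludes $t_i<t'_i$, since $t_i$ and $t'_i$ then lie in one antichain. It does not exclude $t_i<t'_j$ for $i\ne j$. But below $t'_j$ there is at most one node $p$ with $n(p)=n(t'_i)$, and $p$ is determined by the presentation of $x'$ alone. So we can choose $m$ in advance to distinguish $p$ from $t'_i$.

\begin{proposition}\label{prop:special}
If $T$ is special, then $S$ is a countable union of sets of diameter $<1$.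
\end{proposition}

\begin{proof}
For $x\in S$ choose $\delta$, $z$, $k$, $(a_i)$, $(t_i)$ satisfying (P1) and (P2), and let
\[
P(x)=\{t_1,\dots,t_k\}\cup\{p\in T:p<t_j\text{ and }n(p)=n(t_i)\text{ for some }i,j\le k\}.
\]
For each pair $(i,j)$ there is at most one such $p$, because $n$ is injective on the chain of predecessors of $t_j$. So $P(x)$ is finite, and we can choose $m$ so large that $2^{-m/2}\le\varepsilon$ and the sequences $b_p|m$, $p\in P(x)$, are pairwise distinct. In particular (P3) holds. Put two points in the same class if these presentations have the same type and the same tuple $(n(t_i))_{i\le k}$. There are countably many classes.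

Let $x,x'$ be in the same class, and suppose that an element of $G$ is comparable with an element of $G'$. The two are distinct since $G\cap G'=\emptyset$, and by the symmetry between $x$ and $x'$ we may assume that $t_i<t'_j$ with $i,j\in I$. Since $n(t_i)=n(t'_i)$, we have $t_i\in P(x')$. Also $t'_i\in P(x')$, and $b_{t_i}|m=\sigma_i=b_{t'_i}|m$. By the choice of $m$ for $x'$ this forces $t_i=t'_i$, contradicting $i\in I$. So Lemma~\ref{lem:cancel}(ii) applies to all pairs in a class, and the class has diameter at most $1-\delta/2<1$, where $\delta$ is part of its type.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:classification}]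
The space $\mathcal X_T$ of Section~\ref{sec:space} is nonseparable. Part (a) is Proposition~\ref{prop:lower}(i), part (b) is Proposition~\ref{prop:special}, and part (c) is Proposition~\ref{prop:nochain} together with Proposition~\ref{prop:lower}(ii).

If $T$ has an uncountable chain, (a) with $r=\frac32$ gives an uncountable $(1+)$-separated set. If it has none, Proposition~\ref{prop:nochain} excludes such a set. This is the first equivalence. If $T$ is special, (b) gives a countable cover by sets of diameter $<1$. If it is not, Proposition~\ref{prop:lower}(ii) excludes such a cover, for which the supremum of the diameters would be at most $1$. This is the second.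
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\mathcal X=\mathcal X_{T_{\mathbb R}}$. Its density is $|T_{\mathbb R}|=\mathfrak c$, and by Lemma~\ref{lem:kurepa} the tree $T_{\mathbb R}$ falls under case (c) of Theorem~\ref{thm:classification}, which contains both (1) and (2).
\end{proof}

\section{Sharpness and scope}

\begin{remark}[the constant $2$]
No subset of a unit sphere has diameter greater than $2$, so the constant in Theorem~\ref{thm:main}(2) is the largest possible. For the spaces $\mathcal X_T$ the conclusion cannot be improved to ``some $C_n$ has diameter $2$''. Fix a presentation of each point of $S$ and group the points by type. By Lemma~\ref{lem:cancel}(i) each of the countably many groups has diameter at most $2-\delta<2$, for every tree $T$.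
\end{remark}

\begin{remark}[the constant $1$]
By the Riesz Lemma, ``distance $<1$'' in Theorem~\ref{thm:main}(1) cannot be replaced by ``distance $<1-\varepsilon$'' for a fixed $\varepsilon>0$. In the proof, the gain $\delta/2$ depends on the type.
\end{remark}

\begin{remark}[isometric versus isomorphic embeddings]
The space $\mathcal X$ of Theorem~\ref{thm:main} is isomorphic to a subspace of $\ell_\infty(D)$, hence of $\ell_\infty(\mathbb N)$. Its sphere has no uncountable $(1+)$-separated subset and is not a countable union of sets of diameter $\le1$. So by Proposition~\ref{prop:oca}, under OCA the space $\mathcal X$ is not isometric to a subspace of $\ell_\infty(\mathbb N)$. The proof of that proposition used that the norm is computed by functionals continuous in the topology of pointwise convergence. The norm $N$ is computed with the help of the functionals $\lambda_t$, which are not continuous for pointwise convergence on $D$: we have $v_{t,m}\to0$ pointwise as $m\to\infty$, while $\lambda_t(v_{t,m})=1$.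
\end{remark}

\begin{thebibliography}{1}

\bibitem{GHK}
O.~Guzm\'an, M.~Hru\v{s}\'ak, P.~Koszmider,
\emph{Almost disjoint families and the geometry of nonseparable spheres},
arXiv:2212.05520 (2022).

\end{thebibliography}
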